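# Half-harmonic maps from an interval into the circle: energy gaps of exactly $2\pi$ and missing minimizers

## Three theorems on the minimal energies $m_{g,j}$

**Theorem 1.** Let $k\ge 2$, let $\eta\ge 11k$ (for $k=2$ the value $\eta=5$ also works), let $I=(-1,1)$ and
$$g(x)=g_{\eta,k}(x)=\Big(\frac{x-i\eta}{x+i\eta}\Big)^k .$$
For $j\in\mathbb Z$ let $\mathcal E_{g,j}$ be the set of all $u\in\dot H^{1/2}(\mathbb R,\mathbb S^1)$ with $u=g$ in $\mathbb R\setminus I$ and $\deg(u)=j$, and let $m_{g,j}=\inf_{\mathcal E_{g,j}}E$, where $E(u)=\|(-\Delta)^{1/4}u\|_{L^2}^2$. Then for all integers $j\le k-1$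
$$m_{g,j}=m_{g,k-1}+2\pi(k-1-j),$$
and $E$ has no minimizer in $\mathcal E_{g,j}$ for any $j\le k-2$. In particular, for $j=k-2\in[0,k-1]$, $|m_{g,j+1}-m_{g,j}|=2\pi$ and $\mathcal E_{g,k-2}$ contains no minimizer.

Let us unpack this. The energy is
$$E(u)=\frac1{2\pi}\int_{\mathbb R}\int_{\mathbb R}\frac{|u(x)-u(y)|^2}{|x-y|^2}\,dx\,dy=\int_{\mathbb R^2_+}|\nabla\tilde u|^2,$$
where $\tilde u$ is the Poisson extension of $u$ to the upper half-plane $\mathbb C_+=\mathbb R^2_+$, and $\dot H^{1/2}(\mathbb R,\mathbb S^1)$ consists of the $u\in \dot H^{1/2}(\mathbb R,\mathbb C)$ with $|u|=1$ almost everywhere. The degree is the degree of $u\circ\pi$, where $\pi:\mathbb S^1\setminus\{i\}\to\mathbb R$ is stereographic projection: we close the line to a circle and count how often $u$ turns. The energy does not see the parametrization of the circle, only its conformal structure.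

For $k>0$ let $\mathcal B_k$ be the set of Blaschke products $\tilde h(z)=e^{i\theta_0}\prod_{j=1}^k\frac{z-\beta_j}{z-\bar\beta_j}$ with $\beta_j\in\mathbb C_+$, $\theta_0\in\mathbb R$, and let $\mathcal B_{-k}$ be the set of their conjugates. Their boundary values $h$ satisfy $\deg h=\pm k$ and $E(h)=2\pi k$. The smallest example is $\frac{x-i}{x+i}=e^{-2i\arctan(1/x)}$: its argument has derivative $\frac{2}{x^2+1}>0$ and total increase $2\pi$, so the degree is $1$, and the energy is $2\pi$. The datum $g_{\eta,k}$ of Theorem 1 comes from $\mathcal B_k$, with all $\beta_j=i\eta$.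

The theorem answers a question from Ali Hyder and Luca Martinazzi, "Non-constancy and multiplicity of half-harmonic maps from intervals into the circle", arXiv:2607.20016 (2026). Fix $g=\tilde h|_{\mathbb R}$ with $\tilde h\in\mathcal B_k$, $k>0$ (similarly for $k<0$). Outside $I$ the map is frozen to be $g$. Inside $I$ we may change it, and we insist on total degree $j$ with $0\le j\le k$. Is it true for every such $g$ that
$$|m_{g,j+1}-m_{g,j}|<2\pi\quad (0\le j\le k-1),\qquad\text{and that $E$ has a minimizer in $\mathcal E_{g,j}$ for every $0\le j\le k$?}$$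
Theorem 1 says no for every $k\ge2$. For example, with $g(x)=\big(\frac{x-5i}{x+5i}\big)^2$ one has $m_{g,0}=m_{g,1}+2\pi$, and $\mathcal E_{g,0}$ has no minimizer. The next theorem says exactly what survives for a general $g$.

**Theorem 2.** Let $k\ge1$ and $g=\tilde h|_{\mathbb R}$ with $\tilde h\in\mathcal B_k$. There is a unique integer $d^*=d^*(g)\in\{0,\dots,k-1\}$ such that:

* (a) for $d^*\le j\le k$, $E$ has a minimizer in $\mathcal E_{g,j}$, and $|m_{g,j+1}-m_{g,j}|<2\pi$ for $d^*\le j\le k-1$;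
* (b) for $j<d^*$, $m_{g,j}=m_{g,d^*}+2\pi(d^*-j)$, and there is no minimizer in $\mathcal E_{g,j}$.

So the statement in the question holds for $g$ if and only if $d^*(g)=0$. It always holds for $k=1$, and minimizers never exist for $j<0$.

The last sentences follow from (a) and (b). If $d^*=0$, (a) is the statement. If $d^*\ge1$, (b) with $j=d^*-1\in[0,k-1]$ contradicts it. If $k=1$, then $d^*\in\{0\}$. Every $j<0$ is $<d^*$.

**Theorem 3.** For all $0\le d\le k-1$ there is $g$ from $\mathcal B_k$ with $d^*(g)=d$. Moreover $d^*(g)=0$ whenever some $v\in\dot H^{1/2}$ with $|v|\le1$ and $v=g$ off $I$ has $P(v)<1$, where $P(v)=\frac1\pi\int_{\mathbb C_+}|\partial_z\tilde v|^2$. This happens for $g_{\eta,k}$ with $\eta$ small.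

The case $k<0$ follows by complex conjugation, so from now on $g$ comes from $\mathcal B_k$ with $k\ge1$, and $\tilde g$ denotes its Blaschke product.

## Energy and degree in Fourier coefficients

We move to the disc. Fix $\eta>0$ and
$$\kappa(z)=\frac{z-i\eta}{z+i\eta}:\mathbb C_+\to\mathbb D .$$
On $\mathbb R$, $\arg\kappa(x)=-2\arctan(\eta/x)$ increases, with derivative $\frac{2\eta}{x^2+\eta^2}$, and $\kappa(\infty)=1$. We identify functions on $\mathbb R$ and on $\mathbb S^1$ via $\kappa$, write $w=e^{i\phi}$ for the variable on the circle, and set $J=\kappa(I)$. This is an open arc $\{\phi_1<\phi<\phi_2\}$ with endpoints $e_1=e^{i\phi_1}$, $e_2=e^{i\phi_2}$. The set $J^c=\mathbb S^1\setminus J$ is a closed arc whose interior contains $\kappa(\infty)=1$. The energy, the degree and the classes of Blaschke products are conformally invariant: $\frac{dx\,dy}{|x-y|^2}$ becomes $\frac{d\phi\,d\phi'}{|e^{i\phi}-e^{i\phi'}|^2}$, Dirichlet integrals are preserved, and $\frac{w-a}{1-\bar aw}$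 with $w=\kappa(z)$, $a=\kappa(\beta)$ is a unimodular constant times $\frac{z-\beta}{z-\bar\beta}$.

**Definition (positive and negative energy).** For $v,f\in H^{1/2}(\mathbb S^1)$ with Fourier coefficients $v_n,f_n$, put
$$P(v)=\sum_{n\ge1}n|v_n|^2,\quad N(v)=\sum_{n\ge1}n|v_{-n}|^2,\quad\langle v,f\rangle=\sum_{n\ge1}nv_n\overline{f_n},\quad F_v(w)=\sum_{n\ge1}nv_nw^n .$$

For example, $P(w^n)=n$ and $N(w^n)=0$ for $n\ge1$. Clearly $P(v+f)=P(v)+2\,\mathrm{Re}\langle v,f\rangle+P(f)$, and $P^{1/2}$ is a seminorm. The Dirichlet integral of the harmonic extension gives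
$$E(v)=2\pi\big(P(v)+N(v)\big)=\frac1{2\pi}\iint\frac{|v(\phi)-v(\phi')|^2}{|e^{i\phi}-e^{i\phi'}|^2}\,d\phi\,d\phi' .\tag{1}$$
Since $F_v(re^{i\phi})=\sum nv_nr^ne^{in\phi}$, absolute convergence gives
$$\langle v,f\rangle=\lim_{r\to1}\frac1{2\pi}\int F_v(re^{i\phi})\,\overline{f}\,d\phi,\qquad\Big|\frac1{2\pi}\int F_v(re^{i\phi})\overline f\,d\phi\Big|\le P(v)^{1/2}P(f)^{1/2}.\tag{2}$$
Put $[v]=E(v)^{1/2}$. From (1) and the triangle inequality in $L^2$,
$$[vf]\le\|v\|_\infty[f]+\|f\|_\infty[v].\tag{3}$$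
So $\|v\|_\infty+[v]$ is a submultiplicative norm on $H^{1/2}\cap L^\infty$, which is a Banach algebra.

For the extension of a map $u$ write $\tilde u=p+\bar q+u_0$ with $p=\sum_{n\ge1}u_nw^n$, $q=\sum_{n\ge1}\overline{u_{-n}}w^n$. Then $p'=\partial_w\tilde u$, $q'=\overline{\partial_{\bar w}\tilde u}$ and $P(u)=\frac1\pi\int_{\mathbb D}|p'|^2$. By conformal invariance this agrees with the formula for $P$ in Theorem 3 and does not depend on $\eta$. Set
$$F^+=F_u=wp',\qquad F^-=F_{\bar u}=wq' .$$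
Comparing coefficients, as distributions on $\mathbb S^1$, with $|D|u=\sum|n|u_ne^{in\phi}$,
$$|D|u=F^++\overline{F^-},\qquad-i\partial_\phi u=F^+-\overline{F^-}.\tag{4}$$
On an open arc where the bounded function $u\in H^{1/2}$ is smooth,
$$|D|u(\phi)=\frac1\pi\,\mathrm{p.v.}\!\int\frac{u(\phi)-u(\phi')}{|e^{i\phi}-e^{i\phi'}|^2}\,d\phi' .\tag{5}$$
To see this, polarize (1): for a test function $\zeta$ supported in the arc,
$$\frac1{2\pi}\int|D|u\,\bar\zeta=\sum|n|u_n\bar\zeta_n=\frac1{4\pi^2}\iint\frac{(u(\phi)-u(\phi'))\overline{(\zeta(\phi)-\zeta(\phi'))}}{|e^{i\phi}-e^{i\phi'}|^2}\,d\phi\,d\phi' .$$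
Restrict to $|e^{i\phi}-e^{i\phi'}|>\epsilon$. By symmetry the integral becomes $\frac1{2\pi}\int\bar\zeta(\phi)\big[\frac1\pi\int_{|e^{i\phi}-e^{i\phi'}|>\epsilon}\frac{u(\phi)-u(\phi')}{|e^{i\phi}-e^{i\phi'}|^2}d\phi'\big]d\phi$, and the bracket converges uniformly on $\mathrm{supp}\,\zeta$ as $\epsilon\to0$ because $u$ is smooth there. The constant is right: for $u=e^{in\phi}$, $\frac1\pi\int_{-\pi}^{\pi}\frac{1-\cos n\vartheta}{4\sin^2(\vartheta/2)}d\vartheta=|n|$.

We use the standard facts on the degree in $H^{1/2}(\mathbb S^1,\mathbb S^1)$ (Boutet de Monvel–Gabber, Brezis–Nirenberg): smooth maps are dense; $\deg$ is continuous in $H^{1/2}$, equals the winding number for continuous $u$, and $\deg(uv)=\deg u+\deg v$; and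
$$\deg u=P(u)-N(u)\in\mathbb Z .\tag{6}$$
Two consequences. First, $\deg e^{i\lambda}=0$ for real $\lambda\in H^{1/2}\cap L^\infty$, because $t\mapsto e^{it\lambda}$ is a continuous path in the Banach algebra from $1$ to $e^{i\lambda}$. Second,
$$\deg u=\frac1\pi\int_{\mathbb D}\mathrm{Jac}\,U\quad\text{for every $H^1$ extension $U$ of $u$}.\tag{7}$$
For $U=\tilde u$ this is (6), since $\mathrm{Jac}\,\tilde u=|p'|^2-|q'|^2$. The integral depends only on the trace: $\mathrm{Jac}\,U=\partial_x(U^1\partial_yU^2)-\partial_y(U^1\partial_xU^2)$, so adding a function of $C_c^\infty(\mathbb D)$ to a smooth $U$ does not change it, and $U\mapsto\mathrm{Jac}\,U$ is continuous from $H^1$ to $L^1$. Density gives the general case.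

By (1) and (6), on $\mathcal E_{g,j}$ we have $E=4\pi P-2\pi j=4\pi N+2\pi j$. With $\pi_j:=\inf_{\mathcal E_{g,j}}P$ and $\nu_j:=\inf_{\mathcal E_{g,j}}N=\pi_j-j$,
$$m_{g,j}=4\pi\pi_j-2\pi j=4\pi\nu_j+2\pi j ,\tag{8}$$
and minimizing $E$, $P$ or $N$ in $\mathcal E_{g,j}$ is one and the same problem. Conjugation $u\mapsto\bar u$ exchanges $P\leftrightarrow N$, $F^+\leftrightarrow F^-$, $j\leftrightarrow-j$, $g\leftrightarrow\bar g$.

The case $j=k$ is now immediate. Since $g$ is the boundary value of an analytic function, $N(g)=0$ and $P(g)=k$. Every $u\in\mathcal E_{g,k}$ has $P(u)=k+N(u)\ge k$. So $\pi_k=k$, $m_{g,k}=2\pi k$, and $g$ is a minimizer in $\mathcal E_{g,k}$.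

We shall also use these textbook facts, with $0<\gamma<1$.

* Hardy–Littlewood: if $|\nabla U|\le C(1-|w|)^{\gamma-1}$ in $\mathbb D$, then $U\in C^\gamma(\overline{\mathbb D})$.
* Privalov: if $\theta\in C^{m,\gamma}(\mathbb S^1)$ is real and $\Psi$ is analytic in $\mathbb D$ with $\mathrm{Re}\,\Psi=\theta$ on $\mathbb S^1$, then $\Psi\in C^{m,\gamma}(\overline{\mathbb D})$. The analytic and antianalytic parts of a $C^\gamma$ function are then $C^\gamma$ too.
* Compactness: if $u^{(n)}$ are unimodular with $E(u^{(n)})$ bounded, a subsequence converges weakly in $H^{1/2}$ and a.e. to some unimodular $u$. Its Fourier coefficients converge, so $P(u)\le\liminf P(u^{(n)})$ and $N(u)\le\liminf N(u^{(n)})$.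

## Inserting a bubble costs at most $2\pi$

**Lemma 1.** $\pi_{j-1}\le\pi_j$ and $\nu_{j+1}\le\nu_j$, that is, $m_{g,j\pm1}\le m_{g,j}+2\pi$; and all $\mathcal E_{g,j}$ are nonempty.

*Proof.* The plan is to multiply a competitor by a degree $\mp1$ map that equals $1$ except near one point of $I$. Let $u\in\mathcal E_{g,j}$, $x_0\in I$, $a=x_0+i\varepsilon$ and
$$b(x)=\frac{x-a}{x-\bar a}=e^{i\beta},\qquad\beta=-2\arctan\frac{\varepsilon}{x-x_0}\quad(x\ne x_0).$$
Let $\chi$ be smooth, $0\le\chi\le1$, $\chi=0$ for $|x-x_0|\le r$, $\chi=1$ for $|x-x_0|\ge2r$, where $[x_0-2r,x_0+2r]\subset I$. Put $\lambda=\chi\beta$ and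
$$c=\bar b\,e^{i\lambda}.$$
Away from $x_0$, including at $\infty$ in the coordinate $1/x$, $\beta$ and its derivatives are $O(\varepsilon)$. So $\lambda=O(\varepsilon)$ in $C^1(\mathbb S^1)$. We have $c=1$ for $|x-x_0|\ge2r$, $\deg c=-1+0=-1$, and $c\to1$ a.e. as $\varepsilon\to0$. Also $E(c)\to E(b)=2\pi$, because by (3)
$$[\bar b(e^{i\lambda}-1)]\le[e^{i\lambda}-1]+\|e^{i\lambda}-1\|_\infty[b]=O(\varepsilon).$$
Since $u$ and $c$ are unimodular, $|uc(x)-uc(y)|\le|u(x)-u(y)|+|c(x)-c(y)|$, so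
$$|uc(x)-uc(y)|^2\le|u(x)-u(y)|^2+|c(x)-c(y)|^2+2|u(x)-u(y)||c(x)-c(y)|.$$
The functions $|c(x)-c(y)|/|x-y|$ are bounded in $L^2(\mathbb R^2)$ and tend to $0$ a.e., hence weakly in $L^2$. Dividing by $|x-y|^2$ and integrating, the cross term, which pairs them with the fixed $L^2$ function $|u(x)-u(y)|/|x-y|$, tends to $0$. Thus $\limsup E(uc)\le E(u)+2\pi$, and $uc\in\mathcal E_{g,j-1}$. With $\bar c$ in place of $c$ we get an element of $\mathcal E_{g,j+1}$ with the same bound. So $m_{g,j\pm1}\le m_{g,j}+2\pi$, and (8) translates this into $\pi_{j-1}\le\pi_j$, $\nu_{j+1}\le\nu_j$. Nonemptiness follows by starting from $g\in\mathcal E_{g,k}$. $\square$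

The map $c$ is called a bubble. It converges to $1$ a.e. and weakly, yet keeps degree $-1$, so the degree is not weakly continuous. This is the only obstruction to existence, and it is real.

Consider first $d>k$. By Lemma 1, $0\le\nu_d\le\nu_k=0$, so $m_{g,d}=2\pi d$. If $u\in\mathcal E_{g,d}$ attained it, then $N(u)=0$, so $u-g\in H^2$ vanishes on the arc $J^c$. Hence $u=g$, which has degree $k\neq d$. So the infimum is not attained.

## Integrality settles $k=1$ and leaves two cases at $k=2$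

Let $k=1$, and suppose we know $\pi_0<\pi_1=1$. Take a minimizing sequence in $\mathcal E_{g,0}$ with weak limit $u$ of degree $\ell$. By (6) and lower semicontinuity, $\ell\le P(u)\le\pi_0<1$ and $-\ell\le N(u)\le\nu_0=\pi_0<1$. Hence $\ell=0$, and $u$ is a minimizer. Moreover $\pi_0>0$, since $P(u)=N(u)=0$ would make $u$ constant. As $m_{g,1}-m_{g,0}=2\pi-4\pi\pi_0$ lies in $(-2\pi,2\pi)$ exactly when $0<\pi_0<1$, the statement in the question holds.

So for $k=1$ everything rests on $\pi_0<1$. Let us see by hand why it is plausible for $g=w$. Insert an uncut bubble: for $0<a<1$, on $\mathbb S^1$,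
$$w\,\overline{\Big(\frac{w-a}{1-aw}\Big)}=\frac{w(1-aw)}{w-a}=-aw+(1-a^2)+\frac{a(1-a^2)}{w-a}.$$
The only positive frequency has coefficient $-a$, so $P=a^2$. The negative ones are $a(1-a^2)a^{n-1}$, so $N=a^2(1-a^2)^2\sum na^{2n-2}=a^2$. The degree is $P-N=0$, as it must be. With $a=1-\varepsilon$, $P=1-2\varepsilon+\varepsilon^2$: there is a gain linear in $\varepsilon$. This function does not equal $g$ off $J$; Lemma 5 below shows that the cut-off does not spoil the linear gain.

Now let $k=2$ and try the same for $\mathcal E_{g,0}$. From $\pi_0\le\pi_1<2$ we get only $\ell\le P(u)<2$ and $-\ell\le N(u)<2$, so $\ell\in\{-1,0,1\}$. Here integrality alone does not decide. To exclude $\ell=1$ we would like $\pi_0<\pi_1$: inserting one more bubble into a minimizer $u$ of degree $1$ should again gain at first order. Formally,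
$$P(uc)=P(u)+2\,\mathrm{Re}\langle u,u(c-1)\rangle+P(u(c-1)),$$
and the first-order term is a negative multiple of $\varepsilon$ times the value of $F^+\bar u$ at the chosen point of $J$. For $u=g=w^k$, $F^+\bar u=k>0$. For a minimizer of lower degree we need one point of $J$ with $F^+\bar u>0$. Here the approach stops: nothing provides such a point. By (2), $\langle u,u\rangle=P(u)$ is the Abel mean of $F^+\bar u$ over the whole circle, which is positive, but we shall see that the arc $J^c$ contributes positively by itself. So $F^+\bar u$ may well be negative on all of $J$.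

What gets past this is to take the bad sign seriously. If $F^+\bar u\le0$ on $J$, a convexity argument shows that $u$ minimizes $P$ among all competitors of every degree (Lemma 4), so no gain is possible at all. And the bad sign is forced if $p'$ has as many zeros in $\mathbb D$ as the degree of $u$ (Lemma 6). For a short arc $J$ and $g=w^k$, the function $p$ is close to $w^k$, so $p'$ has at least $k-1$ zeros, whatever $u$ is. A minimizer of degree $k-1$ is then stuck.

To make this rigorous we need boundary values of $F^+$, hence regularity of minimizers.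

## Hölder regularity up to the endpoints

In this and the next section $u$ is a minimizer of $E$ in $\mathcal E_{g,d}$. The problem has a free part $I$ (only $|u|=1$) and a Dirichlet part (where $u=g$), and the delicate points are $\pm1$, where they meet.

**Lemma 2.** There are $\gamma\in(0,\frac14]$ and $C$ such that, in the half-plane picture,

(a) $|\nabla\tilde u(x+iy)|\le Cy^{\gamma-1}$ for $|x|\le2$, $0<y\le1$;

(b) for $1<|x|\le2$, $t=\mathrm{dist}(x,\{\pm1\})$ small and $0<y\le t/2$: $|\nabla\tilde u(x+iy)|\le Ct^{\gamma-1}$.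

Consequently $u\in C^\gamma(\mathbb S^1)$, and $|p'(w)|,|q'(w)|\le C(1-|w|)^{\gamma-1}$ in $\mathbb D$.

*Proof.* Let $B_\rho^+(x_0)=B_\rho(x_0)\cap\mathbb C_+$, $D(x_0,\rho)=\int_{B_\rho^+(x_0)}|\nabla\tilde u|^2$, and let $S_\rho$ be the upper semicircle of radius $\rho$ about $x_0$. The product $\tilde g$ is analytic near $\mathbb R$ with $|\tilde g|=1$ on $\mathbb R$, and $|\nabla\tilde u|^2$ is integrable. So we can choose $r_0<\frac12$ and $M$ with $|\tilde g|\ge\frac12$ and $|\tilde g'|\le M$ on $\{|x|\le4,\ 0\le y\le r_0\}$, and $D(x_0,r_0)\le1$ for $|x_0|\le3$. Call $(x_0,\rho)$ admissible if $0<\rho\le r_0$ and either $x_0=\pm1$, or $x_0\in I$ and $\rho<1-|x_0|$.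

**Step 1 (comparison).** The purpose is a differential inequality for $D$: there is $C_1\ge2$ with
$$D\le C_1(\rho\,\partial_\rho D+\rho^2)\quad\text{for all admissible centers and a.e. admissible }\rho.\tag{9}$$
Let $A=\int_0^\pi|\partial_\alpha\tilde u(x_0+\rho e^{i\alpha})|^2d\alpha$. Then $\partial_\rho D=\int_{S_\rho}|\nabla\tilde u|^2\ge A/\rho$, so $A\le\rho\,\partial_\rho D$. For a.e. $\rho$, $A<\infty$, so $\tilde u|_{S_\rho}$ extends continuously to the endpoints. As $S_\rho$ meets $\mathbb R$ nontangentially, Fatou's theorem shows that for a.e. $\rho$ the end values are $u(x_0\pm\rho)$, of modulus $1$, and equal to $g$ at an endpoint outside $I$.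

Put $U=\tilde u/\tilde g$ on $S_\rho$. From $|\tilde u|\le1$, $|\partial_\alpha U|\le2|\partial_\alpha\tilde u|+4M\rho$, so $B:=\int_0^\pi|\partial_\alpha U|^2\,d\alpha\le8A+32\pi M^2\rho^2$. The oscillation of $U$ on $S_\rho$ is at most $(\pi B)^{1/2}$, and $|U|=1$ at both endpoints.

Suppose $\pi B\le\frac1{16}$. Then $\frac34\le|U|\le\frac54$, and $U=e^{\sigma+i\tau}$ with real $\sigma,\tau\in H^1(0,\pi)$, $|\sigma|\le\frac13$, $\sigma=0$ at both endpoints, and $|\sigma'|^2+|\tau'|^2=|\partial_\alpha U|^2/|U|^2\le2|\partial_\alpha U|^2$. If $x_0=\pm1$, let $\alpha_*\in\{0,\pi\}$ be the endpoint angle lying in $\mathbb R\setminus I$. There $U=1$, and we take $\tau(\alpha_*)=0$. If $x_0\in I$, let $\alpha_*=0$. In polar coordinates $(r,\alpha)$ at $x_0$ set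
$$V=\tilde g\exp\Big[\tfrac r\rho\sigma(\alpha)+i\tau(\alpha_*)+i\tfrac r\rho\big(\tau(\alpha)-\tau(\alpha_*)\big)\Big]\quad\text{in }B_\rho^+(x_0).$$
Then $V=\tilde ge^{\sigma+i\tau}=\tilde u$ on $S_\rho$; $|V|=1$ on the flat part, since $\sigma(0)=\sigma(\pi)=0$; and $V=g$ on the part of the flat side outside $I$, which is empty if $x_0\in I$ and is the ray $\alpha=\alpha_*$ if $x_0=\pm1$. For $f\in H^1(0,\pi)$ vanishing at an endpoint, $\int f^2\le\pi^2\int f'^2$, so
$$\int_{B_\rho^+}\big|\nabla(\tfrac r\rho f(\alpha))\big|^2=\tfrac12\int_0^\pi(f^2+f'^2)\,d\alpha\le\tfrac{1+\pi^2}2\int_0^\pi f'^2\,d\alpha .$$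
Apply this to $f=\sigma$ and $f=\tau-\tau(\alpha_*)$. As $|\tilde g|\le1$, $|\nabla\tilde g|^2=2|\tilde g'|^2\le2M^2$ and $e^{|\sigma|}\le e^{1/3}$,
$$\int_{B_\rho^+}|\nabla V|^2\le2e^{2/3}\big(\pi M^2\rho^2+(1+\pi^2)B\big)\le C_3(A+\rho^2).$$
Choose $c_0>0$ such that $A+\rho^2\le c_0$ implies $\pi B\le\frac1{16}$ and $C_3(A+\rho^2)\le1$.

If $A+\rho^2\le c_0$, replace $\tilde u$ by $V$ in $B_\rho^+(x_0)$. The result is bounded with finite Dirichlet integral, and its trace $u'$ is unimodular and equals $g$ off $I$. By (7) and $|\mathrm{Jac}|\le\frac12|\nabla\cdot|^2$,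
$$|\deg u'-\deg u|\le\frac1{2\pi}\int_{B_\rho^+}(|\nabla\tilde u|^2+|\nabla V|^2)\le\frac2{2\pi}<1 .$$
So $u'\in\mathcal E_{g,d}$. As $E(u')$ is at most the Dirichlet integral of any extension of $u'$, minimality of $u$ gives $D\le\int_{B_\rho^+}|\nabla V|^2\le C_3(A+\rho^2)$. If $A+\rho^2>c_0$, then $D\le1\le c_0^{-1}(A+\rho^2)$. Since $A\le\rho\,\partial_\rho D$, (9) holds with $C_1=\max(2,C_3,c_0^{-1})$.

**Step 2 (growth of $D$).** The purpose is the bound $D(x_0,\rho)\le C\rho^{2\gamma}$ for $|x_0|\le3$, $\rho\le r_0/2$. Let $2\gamma=1/C_1\le\frac12$. By (9), $2\gamma D\le\rho\,\partial_\rho D+\rho^2$, so $\frac{d}{d\rho}(\rho^{-2\gamma}D)=\rho^{-2\gamma-1}(\rho\,\partial_\rho D-2\gamma D)\ge-\rho^{1-2\gamma}\ge-1$ a.e. Integrating, for admissible $\rho<\rho'$,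
$$\rho^{-2\gamma}D(x_0,\rho)\le\rho'^{-2\gamma}D(x_0,\rho')+1.\tag{10}$$
For $x_0=\pm1$ take $\rho'=r_0$: the bound holds for all $\rho\le r_0$. Otherwise let $e$ be the nearest of $\pm1$, $t=|x_0-e|$, $t'=\min(t,r_0/2)$. If $t\le\rho\le r_0/2$, use $B_\rho(x_0)\subset B_{2\rho}(e)$. In particular $D(x_0,t')\le Ct'^{2\gamma}$; if $t>r_0/2$ this holds because $D\le1$. Now let $\rho<t$, so $\rho\le t'$. If $x_0\in I$, apply (10) with $\rho'\uparrow t'$. If $x_0\notin\bar I$, then $T=\tilde u-\tilde g$ is the Poisson extension of $u-g$, which vanishes on $(x_0-t,x_0+t)$. Its odd reflection is harmonic in $B_t(x_0)$, $|\nabla T|^2$ is subharmonic there, and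
$$\int_{B_\rho^+(x_0)}|\nabla T|^2\le\Big(\frac\rho{t'}\Big)^2\int_{B_{t'}^+(x_0)}|\nabla T|^2\le C\Big(\frac\rho{t'}\Big)^2t'^{2\gamma}\le C\rho^{2\gamma}.$$
Adding the bounded $\nabla\tilde g$ gives the bound for $D$.

**Step 3 (pointwise bounds).** We now pass from integrals to values. For (a): if $4y\le r_0$, subharmonicity on $B_y(x+iy)\subset B_{2y}^+(x)$ gives $|\nabla\tilde u(x+iy)|^2\le\frac1{\pi y^2}D(x,2y)\le Cy^{2\gamma-2}$. For $r_0/4\le y\le1$, $\nabla\tilde u$ is bounded because $|\tilde u|\le1$. For (b), with $t\le r_0/2$: $B_{t/2}(x+iy)\subset B_t(x)$, and with the reflected $T$, $|\nabla T(x+iy)|^2\le Ct^{-2}\int_{B_t^+(x)}|\nabla T|^2\le Ct^{2\gamma-2}$; add $\nabla\tilde g$.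

Off $[-1,1]$, including $\infty$, $u=g$ is smooth and $\tilde u$ is smooth up to the boundary (reflect $T$). Near $\kappa([-1,1])$ the conformal factor is bounded above and below, and $1-|w|$ is comparable to $y$. So (a) gives $|\nabla\tilde u|\le C(1-|w|)^{\gamma-1}$ in $\mathbb D$. By Hardy–Littlewood $u\in C^\gamma(\mathbb S^1)$. The bounds on $p'=\partial_w\tilde u$ and $q'=\overline{\partial_{\bar w}\tilde u}$ follow. $\square$

## The Euler–Lagrange equation: $F^+\bar u$ is real on $J$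

We first write $u$ through an analytic function without zeros. By Lemma 2, $u$ is continuous with winding number $d$, so $u=w^de^{i\theta}$ with $\theta\in C^\gamma(\mathbb S^1,\mathbb R)$. Moreover $\theta\in H^{1/2}$: $e^{i\theta}=uw^{-d}\in H^{1/2}$, and by uniform continuity $|\theta(\phi)-\theta(\phi')|\le2|e^{i\theta(\phi)}-e^{i\theta(\phi')}|$ when $|e^{i\phi}-e^{i\phi'}|$ is small, while the rest of the double integral has a bounded integrand. Let $\Psi$ be analytic in $\mathbb D$ with $\mathrm{Re}\,\Psi=\theta$ on $\mathbb S^1$. By Privalov $\Psi\in C^\gamma(\overline{\mathbb D})$, and $\Psi'\in L^2(\mathbb D)$ because $\theta\in H^{1/2}$. Put $h=e^{i\Psi}$. Then $h^{\pm1}\in C^\gamma(\overline{\mathbb D})$, $(h^{\pm1})'\in L^2(\mathbb D)$, and since $h/|h|=e^{i\theta}$ on $\mathbb S^1$,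
$$u=w^d\,\frac h{|h|}\ \text{ on }\mathbb S^1,\qquad Q:=\frac{w^{-d}F^+}{h}=\frac{F^+\bar u}{|h|}\ \text{ on }\mathbb S^1\text{, where $F^+$ has boundary values}.\tag{11}$$
Thus $F^+\bar u$ is, up to a positive factor, the boundary value of an analytic function $Q$. By Privalov also $p,q\in C^\gamma(\overline{\mathbb D})$; in particular they are bounded.

**Lemma 3.** (i) $Q$ extends analytically across $J$ and is real on $J$. The functions $u$ and $F^\pm$ are $C^\infty$ up to $J$; $F^+\bar u$ and $F^-u$ are real on $J$. (ii) $F^+$ is smooth up to the interior of $J^c$, and there $\mathrm{Re}(F^+\bar u)>0$. (iii) For $u=g$: $F^+\bar g=\partial_\phi\arg g>0$ on $\mathbb S^1$.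

*Proof.* **Step 1 (first variation).** We test minimality by rotating $u$ inside $J$. Let $\zeta\in C_c^\infty(J)$ be real and $\xi=\zeta/|h|\in H^{1/2}\cap L^\infty$. Then $ue^{it\xi}\in\mathcal E_{g,d}$, and $e^{it\xi}=1+it\xi+O(t^2)$ in the Banach algebra, so $P(ue^{it\xi})=P(u)+2t\,\mathrm{Re}\langle u,i\xi u\rangle+O(t^2)$. As $u$ minimizes $P$ in $\mathcal E_{g,d}$, $\mathrm{Re}\langle u,i\xi u\rangle=0$. Since $\langle u,i\xi u\rangle=-i\langle u,\xi u\rangle$, this says
$$\mathrm{Im}\langle u,\xi u\rangle=0 .\tag{12}$$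

**Step 2 (weak reality of $Q$).** We turn (12) into a statement about $Q$. Let $\ell_r(\phi)=r^{-d}e^{id\phi}\,\overline{h(re^{i\phi})^{-1}}\,\zeta(\phi)$. Then $\int Q(re^{i\phi})\zeta\,d\phi=\int F^+(re^{i\phi})\overline{\ell_r}\,d\phi$. Since $1/h$ is continuous on $\overline{\mathbb D}$ with derivative in $L^2(\mathbb D)$, its dilations converge to it in $H^{1/2}(\mathbb S^1)$ and uniformly. So by (3) $\ell_r\to\ell_1=e^{id\phi}\zeta/\bar h=\xi u$ in $H^{1/2}$. By (2), $|\frac1{2\pi}\int F^+(re^{i\phi})\overline{(\ell_r-\ell_1)}\,d\phi|\le P(u)^{1/2}P(\ell_r-\ell_1)^{1/2}\to0$, so $\frac1{2\pi}\int Q(re^{i\phi})\zeta\,d\phi\to\langle u,\xi u\rangle$. With (12), $\lim_{r\to1}\mathrm{Im}\int Q(re^{i\phi})\zeta\,d\phi=0$.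

**Step 3 (reflection).** We integrate once to have continuous boundary values. Near $J$ put $w=e^{i\omega}$, so that $\mathbb D$ corresponds to $\mathrm{Im}\,\omega>0$, and let $\mathcal Q$ be a primitive of $Q$ in $\omega$. By Lemma 2, $|Q|\le C(\mathrm{Im}\,\omega)^{\gamma-1}$, so $\mathcal Q$ is continuous up to $J$. On $|w|=r$, $Q=\partial_\phi\mathcal Q$. Integrating by parts in the limit of Step 2, $\int_J\mathrm{Im}\,\mathcal Q\,\zeta'\,d\phi=0$ for all $\zeta$. So $\mathrm{Im}\,\mathcal Q$ is constant on $J$. By Schwarz reflection $\mathcal Q$, hence $Q=\mathcal Q'$, is analytic across $J$, and $Q$ is real on $J$. Then $F^+=w^dhQ$ is $C^\gamma$ up to $J$.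

**Step 4 (the conjugate).** The same argument applies to $\bar u=w^{-d}e^{-i\theta}$, with $1/h=e^{-i\Psi}$ in place of $h$: $\bar u$ minimizes $E$, hence $P$, in $\mathcal E_{\bar g,-d}$, and only this and the bound on $q'$ are used. It gives $F^-=w^{-d}h^{-1}Q^-$ with $Q^-$ analytic across $J$ and real on $J$, so $F^-$ is $C^\gamma$ up to $J$. On $J$, $F^+\bar u=|h|Q$ and $F^-u=Q^-/|h|$ are real.

**Step 5 (bootstrap).** Now smoothness. Suppose $h$ is $C^{m,\gamma}$ up to $J$; this holds for $m=0$. Then so are $F^+=w^dhQ$ and $F^-=w^{-d}h^{-1}Q^-$, and by (4) $\partial_\phi u=i(F^+-\overline{F^-})\in C^{m,\gamma}_{loc}(J)$, so $\theta\in C^{m+1,\gamma}_{loc}(J)$. Near a point of $J$ write $\theta=\chi\theta+(1-\chi)\theta$ with a smooth cut-off $\chi$ supported in $J$, $\chi=1$ near the point. The first part is in $C^{m+1,\gamma}(\mathbb S^1)$, and Privalov applies. The second vanishes near the point, so its contribution to $\Psi$, a Schwarz integral over its support,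 is analytic across the circle there. Thus $\Psi$, hence $h$, is $C^{m+1,\gamma}$ up to $J$. By induction everything is $C^\infty$ up to $J$. This proves (i).

**Step 6 (sign on $J^c$).** On the interior of $J^c$, $u=g$, so $\tilde u$ is smooth up to it, and so is $F^+=w\partial_w\tilde u$. By (4), $F^+=\frac12(|D|u-i\partial_\phi u)$. Here $-i\partial_\phi u\,\bar u=\partial_\phi\arg g$, and $\mathrm{Re}\big((u(\phi)-u(\phi'))\overline{u(\phi)}\big)=1-\mathrm{Re}\,\overline{u(\phi)}u(\phi')=\frac12|u(\phi)-u(\phi')|^2$. With (5),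
$$\mathrm{Re}(F^+\bar u)=\frac12\,\partial_\phi\arg g+\frac1{4\pi}\int\frac{|u(\phi)-u(\phi')|^2}{|e^{i\phi}-e^{i\phi'}|^2}\,d\phi'>0,$$
because each Blaschke factor $\frac{w-a}{1-\bar aw}$ contributes $\frac{1-|a|^2}{|w-a|^2}>0$ to $\partial_\phi\arg g$, and $k\ge1$. This is (ii). For $u=g$, $N(g)=0$, so $F^-=0$, $F^+=-i\partial_\phi g$ and $F^+\bar g=\partial_\phi\arg g>0$. This is (iii). $\square$

## The sign of $F^+\bar u$: global minimality of $P$ or a strict gain

**Definition (relaxed class).** $K_g=\{v\in H^{1/2}(\mathbb S^1;\mathbb C):|v|\le1,\ v=g\text{ on }J^c\}$.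

It is convex and contains every $\mathcal E_{g,j}$. For instance, the midpoint of an element of $\mathcal E_{g,0}$ and one of $\mathcal E_{g,1}$ lies in $K_g$, and it is unimodular only where the two agree. On this convex set $P$ is a convex functional, and degrees no longer matter. The first lemma uses this.

**Lemma 4.** Let $u$ be a minimizer in $\mathcal E_{g,d}$ with $F^+\bar u\le0$ on $J$. Then $P(v)\ge P(u)$ for all $v\in K_g$, with equality only for $v=u$. Likewise, if $F^-u\le0$ on $J$, then $N(v)\ge N(u)$ on $K_g$, with equality only for $v=u$.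

*Proof.* Let $f=v-u\in H^{1/2}\cap L^\infty$, which vanishes on $J^c$. We want $\mathrm{Re}\langle u,f\rangle\ge0$, and we must first cut $f$ off near $e_1,e_2$, where $F^+$ may be singular.

**Step 1 (cut-off).** For an endpoint $e$ and small $\delta\in(0,1)$ let $\Lambda_\delta(z)=1$ for $|z-e|\le\delta^2$, $\Lambda_\delta=\frac{\log(|z-e|/\delta)}{\log\delta}$ for $\delta^2\le|z-e|\le\delta$, and $\Lambda_\delta=0$ for $|z-e|\ge\delta$. Its Dirichlet integral in the plane is $2\pi/|\log\delta|$. Subtracting such functions at $e_1$ and $e_2$ from $1$, with $\delta\to0$, we get $0\le\chi_n\le1$ with $\chi_n=0$ near $e_1,e_2$, $\chi_n\to1$ a.e. and $[1-\chi_n]\to0$. From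
$$|((1-\chi_n)f)(\phi)-((1-\chi_n)f)(\phi')|\le(1-\chi_n(\phi))|f(\phi)-f(\phi')|+\|f\|_\infty|\chi_n(\phi)-\chi_n(\phi')|$$
and dominated convergence in the first term, $[(1-\chi_n)f]\to0$. So $\langle u,\chi_nf\rangle\to\langle u,f\rangle$.

**Step 2 (sign).** Since $F^+$ is smooth up to $J$ and $\chi_nf$ is supported in a compact subset of $J$, (2) gives $\mathrm{Re}\langle u,\chi_nf\rangle=\frac1{2\pi}\int_J\chi_n\,\mathrm{Re}(F^+\bar f)\,d\phi$. Write $F^+=-\mu u$ with $\mu\ge0$ on $J$. Then $\mathrm{Re}(F^+\bar f)=-\mu\,\mathrm{Re}(u\bar v-1)=\mu(1-\mathrm{Re}\,u\bar v)\ge0$, because $|v|\le1$. So $\mathrm{Re}\langle u,f\rangle\ge0$ and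
$$P(v)=P(u)+2\,\mathrm{Re}\langle u,f\rangle+P(f)\ge P(u)+P(f).$$

**Step 3 (equality).** If $P(v)=P(u)$, then $P(f)=0$, so $f$ has no positive frequencies and $\bar f\in H^2$ vanishes on the arc $J^c$. Hence $f=0$. The second part follows by applying the first to $\bar u,\bar v,\bar g$, since its proof uses only the smoothness of $F_{\bar u}=F^-$ up to $J$ and the sign of $F^-u$. $\square$

**Lemma 5.** Let $u$ be a minimizer in $\mathcal E_{g,d}$. If $F^+\bar u>0$ at some point of $J$, then $\pi_{d-1}<\pi_d$. If $F^-u>0$ at some point of $J$, then $\nu_{d+1}<\nu_d$.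

*Proof.* By conjugation (only the regularity of $u$ is used) consider the first case. We insert a bubble at a good point and expand to order $\varepsilon^2$, in the half-plane picture, viewing $p$ as a function of $z$. There $P(v)=\frac1\pi\int_{\mathbb C_+}|\partial_z\tilde v|^2$. On $\mathbb S^1$, $F^+=wp_w=-ip_\phi$, so $F^+d\phi=-ip_x\,dx$ and $\langle u,f\rangle=\frac1{2\pi}\int(-ip_x)\bar f\,dx$ for $f\in H^{1/2}\cap L^\infty$ compactly supported in $I$. The function $\varkappa:=-ip_x\bar u$ is real on $I$, a positive multiple of $F^+\bar u$. Choose $x_0,r$ with $\varkappa\ge\varkappa_0>0$ on $[x_0-2r,x_0+2r]\subset I$, and let $a,b,\lambda,c=\bar be^{i\lambda}$ be as in Lemma 1. Then $uc\in\mathcal E_{g,d-1}$. Let $f=u(c-1)$.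

**Step 1 (first-order term).** For $|x-x_0|\le r$ we have $c=\bar b$ and $\mathrm{Re}\,c-1=-\frac{2\varepsilon^2}{(x-x_0)^2+\varepsilon^2}$. Also $\mathrm{Re}\,c-1\le0$ everywhere, and $c=1$ for $|x-x_0|\ge2r$. So
$$\mathrm{Re}\langle u,f\rangle=\frac1{2\pi}\int\varkappa\,(\mathrm{Re}\,c-1)\,dx\le-\frac{\varkappa_0}{2\pi}\,4\varepsilon\arctan\frac r\varepsilon=-\varkappa_0\varepsilon+O(\varepsilon^2).$$

**Step 2 (second-order term).** We show $P(f)=O(\varepsilon^2)$. Write $f=u(\bar b-1)+u\bar b(e^{i\lambda}-1)$. By (3) the second term has seminorm at most $[e^{i\lambda}-1]+\|e^{i\lambda}-1\|_\infty[u\bar b]=O(\varepsilon)$. For the first, $\bar b-1=\frac{x-\bar a}{x-a}-1=\frac{2i\varepsilon}{x-a}$ and $u=p+\bar q+u_0$, so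
$$u(\bar b-1)=2i\varepsilon D_a+\frac{2i\varepsilon\,p(a)}{x-a}+(\bar q+u_0)(\bar b-1),\qquad D_a(z)=\frac{p(z)-p(a)}{z-a}.$$
The last two terms are boundary values of conjugates of bounded analytic functions on $\mathbb C_+$: $\frac1{x-a}=\overline{(x-\bar a)^{-1}}$, and $q$ and $b$ are bounded and analytic. So they have no positive Fourier coefficients, and $P(u(\bar b-1))=4\varepsilon^2P(D_a)=\frac{4\varepsilon^2}\pi\int_{\mathbb C_+}|D_a'|^2$. It remains to bound $\int|D_a'|^2$ uniformly in $\varepsilon<r/2$.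

For $|z-x_0|\le r$, $D_a'(z)=\int_0^1s\,p''(a+s(z-a))\,ds$. The segment stays in the half-disc $\{|\cdot-x_0|\le r\}$, where $p''$ is bounded because $p$ is $C^\infty$ up to $I$. For $|z-x_0|>r$, $|z-a|\ge\frac12|z-x_0|$ and
$$|D_a'|=\Big|\frac{p'(z)}{z-a}-\frac{p(z)-p(a)}{(z-a)^2}\Big|\le C|p'|+C|z-x_0|^{-2},$$
as $p$ is bounded. This is bounded in $L^2$ on that region. So $P(D_a)\le C$ and $P(f)=O(\varepsilon^2)$.

Hence $P(uc)=P(u)+2\,\mathrm{Re}\langle u,f\rangle+P(f)\le\pi_d-2\varkappa_0\varepsilon+O(\varepsilon^2)<\pi_d$ for small $\varepsilon$. $\square$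

With $u=g$, Lemma 3(iii) and Lemma 5 give, for every $g$ from $\mathcal B_k$,
$$\pi_{k-1}<\pi_k=k .\tag{13}$$
In particular the case $k=1$ treated above is now complete. The two lemmas leave no middle ground: since $F^+\bar u$ is real on $J$, a minimizer $u$ in $\mathcal E_{g,d}$ either has $\pi_{d-1}<\pi_d$ or is the unique minimizer of $P$ on all of $K_g$.

## Zeros of $p'$ bound the degree from below

Which sign occurs? A look at $u=g=w^k$ suggests what to count: $p=w^k$, the number of zeros of $p'$ is $k-1$, one less than the degree, and $F^+\bar g=k>0$. Heuristically, if $F^+\bar u$ had positive real part on the whole circle, $F^+=wp'$ would wind like $u$, that is, $d$ times, so $p'$ would have $d-1$ zeros. One zero more should flip the sign on $J$. The function $R$ in the proof implements this flip: it is real on the circle, changes sign exactly at $e_1,e_2$, and has a pole at $0$, which pays for the factor $w$ in $F^+$.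

**Lemma 6.** Let $u$ be a minimizer in $\mathcal E_{g,d}$, $p=\sum_{n\ge1}u_nw^n$, and $Z\in[0,\infty]$ the number of zeros of $p'$ in $\mathbb D$ with multiplicity. Then $Z\le d$ (in particular $d\ge0$). If $Z=d$, then $F^+\bar u<0$ on $J$.

*Proof.* By Lemma 3(ii), $p'\not\equiv0$. If $d>Z$ there is nothing to prove, so suppose $d\le Z$ (automatic if $d<0$). We show that then $d=Z$ and that the sign is negative.

**Step 1 (removing $d$ zeros).** If $d\ge0$, let $z_1,\dots,z_d$ be zeros of $p'$, with multiplicity, and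
$$Q_0=\frac{F^+}{h\prod_{j=1}^d(w-z_j)(1-\bar z_jw)}=Q\prod_{j=1}^d\frac w{(w-z_j)(1-\bar z_jw)} .$$
If $d<0$, let $Q_0=Q=w^{|d|}F^+/h$. Since $F^+=wp'$, $Q_0$ is analytic in $\mathbb D$ with $Q_0(0)=0$. On $\mathbb S^1$, $\frac{(w-z_j)(1-\bar z_jw)}w=|w-z_j|^2$, so the extra factors equal $|w-z_j|^{-2}>0$. By (11) and Lemma 3, $Q_0$ is analytic across $J$ and real on $J$, is continuous up to the interior of $J^c$, and $\mathrm{Re}\,Q_0>0$ there.

**Step 2 (flipping the sign on $J^c$).** We want a function with a sign on all of the boundary of a larger domain. Let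
$$R(w)=e^{-i(\phi_1+\phi_2)/2}\,\frac{(w-e_1)(w-e_2)}w=-4\sin\frac{\phi-\phi_1}2\sin\frac{\phi-\phi_2}2\qquad(w=e^{i\phi}).$$
It is real on $\mathbb S^1$, positive on $J$, negative on the interior of $J^c$. Put $Q_1=RQ_0$. The pole of $R$ at $0$ is cancelled by $Q_0(0)=0$, so $Q_1$ is analytic in $\mathbb D$. It is analytic across $J$ and real on $J$. By the reflection $Q_1(w)=\overline{Q_1(1/\bar w)}$ it is analytic in $\Omega=\hat{\mathbb C}\setminus J^c$; likewise $Q_0$ extends near the endpoints. On both sides of the interior of $J^c$, $\mathrm{Re}\,Q_1$ has negative limits.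

**Step 3 (endpoints).** To use the maximum principle we need to control $Q_1$ at $e_1,e_2$: we show $Q_1(w)\to0$ as $w\to e_i$ in $\Omega$. As $R=O(|w-e_i|)$, it suffices that $|Q_0|\le C|w-e_i|^{\gamma-1}$ near $e_i$ in $\Omega$. Use the coordinate $z=\kappa^{-1}(w)$ at the endpoint $1$ (the same for $-1$), and let $\rho=|z-1|$ be small. By reflection symmetry let $\mathrm{Im}\,z\ge0$. Near $\mathbb S^1$ in $\mathbb D$, $|Q_0|\le C|p'|\le C|\nabla\tilde u|$.

* If $\mathrm{Im}\,z\ge\rho/4$, Lemma 2(a) gives the bound $C\rho^{\gamma-1}$.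
* If $0<\mathrm{Im}\,z<\rho/4$ and $\mathrm{Re}\,z>1$, put $t=\mathrm{Re}\,z-1$. Then $t\ge\rho/2$ and $\mathrm{Im}\,z\le t/2$, and Lemma 2(b) gives $Ct^{\gamma-1}\le C\rho^{\gamma-1}$.
* If $0\le\mathrm{Im}\,z<\rho/4$ and $\mathrm{Re}\,z<1$, let $x=\mathrm{Re}\,z$, $s=\rho/2$. As $1-x\ge\frac{\sqrt{15}}4\rho>s$, the closed disc $\overline{B_s(x)}$ avoids $\mathbb R\setminus I$. So $Q_0$ is analytic on it, and by Lemma 2(a) and reflection $|Q_0(y)|\le C|\mathrm{Im}\,y|^{\gamma-1}$ for $y$ in it with $\mathrm{Im}\,y\ne0$. On $|y-x|=s$ we have $|(y-x)^2-s^2|=2s|\mathrm{Im}\,y|$, hence $|Q_0(y)((y-x)^2-s^2)|\le Cs|\mathrm{Im}\,y|^{\gamma}\le Cs^{1+\gamma}$. By the maximum principle this holds at $y=z$, where $|(z-x)^2-s^2|=(\mathrm{Im}\,z)^2+s^2\ge s^2$. So $|Q_0(z)|\le C\rho^{\gamma-1}$.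

**Step 4 (maximum principle).** $\mathrm{Re}\,Q_1$ is harmonic in the connected open set $\Omega\subset\hat{\mathbb C}$, with boundary limits $\le0$ at every point of $\partial\Omega=J^c$, from each side, and $<0$ on the open arc. So $\mathrm{Re}\,Q_1<0$ in $\Omega$; in particular $Q_1$ has no zero in $\Omega$.

If $d<0$, $Q_0=w^{|d|+1}p'/h$ has a zero of order $\ge2$ at $0$, so $Q_1(0)=0$: a contradiction. If $0\le d<Z$, then
$$Q_1=e^{-i(\phi_1+\phi_2)/2}\,(w-e_1)(w-e_2)\,\frac{p'}{\prod_{j\le d}(w-z_j)}\,\frac1{h\prod_{j\le d}(1-\bar z_jw)}$$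
vanishes at a further zero of $p'$ in $\mathbb D$: a contradiction. So $d=Z$. Then on $J$, $RQ_0=Q_1<0$ with $R>0$, so $Q_0<0$ and $F^+\bar u=|h|Q=|h|\,Q_0\prod_{j\le d}|w-z_j|^2<0$. $\square$

## Short arcs: proof of Theorem 1

Use $\kappa$ with the $\eta$ of the theorem, so that $g=w^k$. Then $|J|=\int_{-1}^1\frac{2\eta\,dx}{x^2+\eta^2}=4\arctan\frac1\eta$. Let $\tau=|J|/\pi=\frac4\pi\arctan\frac1\eta$. If $|u|\le1$ and $u=g$ on $J^c$, then $u-g$ is supported in $J$ and bounded by $2$, so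
$$u_n=\delta_{nk}+c_n,\qquad|c_n|\le\frac1{2\pi}\cdot2|J|=\tau .\tag{14}$$

**Step 1 (two consequences of a small $\tau$).** The purpose is to show that every competitor looks like $w^k$ in two respects:

* (A) $P(u)\ge k|u_k|^2\ge k(1-\tau)^2>k-1$;
* (B) $p'$ has at least $k-1$ zeros in $\mathbb D$.

For (B), on $|w|=r$ we have $|p'-kw^{k-1}|\le\tau\sum_{n\ge1}nr^{n-1}=\tau(1-r)^{-2}$, and if this is $<kr^{k-1}$ for some $r\in(0,1)$, Rouché's theorem applies.

Let $\eta\ge11k$. Then $\tau<\frac4{\pi\eta}\le\frac4{11\pi k}<\frac1{8k}$, so $k(1-\tau)^2\ge k-2k\tau>k-1$. Take $r=\frac{k-1}{k+1}$, so $1-r=\frac2{k+1}$. As $r^{-(k-1)}=(1+\frac2{k-1})^{k-1}\le e^2<8$ and $k+1\le\frac32k$,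
$$kr^{k-1}(1-r)^2\ge4e^{-2}\frac k{(k+1)^2}\ge\frac{16e^{-2}}{9k}>\frac2{9k}>\frac1{8k}>\tau .$$
Let $k=2$, $\eta=5$. Then $\tau<\frac4{5\pi}<0.2547$, so $2(1-\tau)^2>1.11>1$, and with $r=\frac13$, $\tau(1-r)^{-2}=\frac94\tau<0.574<\frac23=kr^{k-1}$. So (A) and (B) hold in all cases.

**Step 2 (a minimizer in $\mathcal E_{g,k-1}$).** Let $u^{(n)}\in\mathcal E_{g,k-1}$ be minimizing, with weak and a.e. limit $u$. Then $|u|=1$ and $u=g$ on $J^c$; let $\ell=\deg u$. By lower semicontinuity and (13), $P(u)\le\pi_{k-1}<k$ and $N(u)\le\nu_{k-1}=\pi_{k-1}-(k-1)$. If $\ell\ge k$, then $P(u)=\ell+N(u)\ge k$: a contradiction. If $\ell\le k-2$, then $P(u)=N(u)+\ell\le\pi_{k-1}-1<k-1$, contradicting (A). So $\ell=k-1$, and $u$ is a minimizer in $\mathcal E_{g,k-1}$.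

**Step 3 (this minimizer beats every lower degree).** By (B), $Z\ge k-1=\deg u$. By Lemma 6, $Z=k-1$ and $F^+\bar u<0$ on $J$. By Lemma 4, $P(v)>P(u)=\pi_{k-1}$ for every $v\in K_g\setminus\{u\}$, in particular for every $v\in\mathcal E_{g,j}$ with $j\le k-2$. Thus $\pi_j\ge\pi_{k-1}$, and the value $\pi_{k-1}$ is not attained in $\mathcal E_{g,j}$. By Lemma 1, $\pi_j\le\pi_{k-1}$. So for $j\le k-2$ the infimum $\pi_j=\pi_{k-1}$ is not attained, and (8) gives $m_{g,j}=4\pi\pi_{k-1}-2\pi j=m_{g,k-1}+2\pi(k-1-j)$; for $j=k-1$ this is trivial. $\blacksquare$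

So the statement in the question fails for every $k\ge2$ and, by conjugation, in mirrored form for every $k\le-2$.

## The threshold degree $d^*$: proof of Theorem 2

**Step 1 (upward insertion always gains).** *If $u$ is a minimizer in $\mathcal E_{g,\ell}$ with $\ell\ne k$, then $\nu_{\ell+1}<\nu_\ell$.* Otherwise Lemma 5 gives $F^-u\le0$ on $J$ ($F^-u$ is real there), and Lemma 4 gives $N(u)\le N(g)=0$. Hence $N(u)=N(g)$, and the equality case gives $u=g$, so $\ell=k$: a contradiction.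

**Step 2 (where minimizing sequences go).** *For $j<k$, either $\mathcal E_{g,j}$ has a minimizer, or there are $\ell$ with $j<\ell\le k-1$ and a minimizer in $\mathcal E_{g,\ell}$ with $\pi_\ell=\pi_j$.* Take a minimizing sequence in $\mathcal E_{g,j}$ with weak and a.e. limit $u$, and let $\ell=\deg u$. Then $P(u)\le\pi_j$ and $N(u)\le\nu_j$. By Lemma 1 and (13), $\pi_j\le\pi_{k-1}<k$, so $\ell\ge k$ is impossible, as $P(u)\ge\ell$. If $\ell=j$, $u$ is a minimizer. If $j<\ell\le k-1$, then $\pi_\ell\le P(u)\le\pi_j\le\pi_\ell$, so $u$ is a minimizer in $\mathcal E_{g,\ell}$ with $\pi_\ell=\pi_j$. If $\ell<j$, then $\nu_\ell\le N(u)\le\nu_j\le\nu_{\ell+1}\le\nu_\ell$, so $u$ is a minimizer in $\mathcal E_{g,\ell}$ and $\nu_{\ell+1}=\nu_\ell$, contradicting Step 1.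

**Step 3 (finding $d^*$, and part (b)).** We start from a class known to have no minimizer. By Lemma 6, $\mathcal E_{g,-1}$ has none. So Step 2 with $j=-1$ gives $d^*\in\{0,\dots,k-1\}$ and a minimizer $u^*$ in $\mathcal E_{g,d^*}$ with $\pi_{d^*}=\pi_{-1}$. By monotonicity $\pi_{d^*-1}=\pi_{d^*}$. So Lemma 5 gives $F_{u^*}\overline{u^*}\le0$ on $J$, and by Lemma 4 $u^*$ is the unique minimizer of $P$ on $K_g$. For $j<d^*$: $\pi_j\le\pi_{d^*}$ by Lemma 1, $\pi_j\ge P(u^*)=\pi_{d^*}$, and the value is not attained in $\mathcal E_{g,j}$. With (8) this is (b).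

**Step 4 (part (a)).** The same argument shows, in general:

(†) if $\mathcal E_{g,j}$ has a minimizer $u$ and $\pi_{j-1}=\pi_j$, then $F^+\bar u\le0$ on $J$, so $u$ also minimizes $P$ on $K_g$; thus $u=u^*$ and $j=d^*$.

Let $d^*<j<k$. If there were no minimizer in $\mathcal E_{g,j}$, Step 2 would give a minimizer in some $\mathcal E_{g,\ell}$ with $\ell>j$ and $\pi_\ell=\pi_j$, hence $\pi_{\ell-1}=\pi_\ell$. By (†), $\ell=d^*<j$: a contradiction. So minimizers exist for $d^*\le j\le k$ ($u^*$ for $j=d^*$, $g$ for $j=k$).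

Let $d^*\le j\le k-1$. If $\pi_j=\pi_{j+1}$, then (†) in $\mathcal E_{g,j+1}$ would give $j+1=d^*$, which is false. So $\pi_j<\pi_{j+1}$. Step 1 gives $\nu_{j+1}<\nu_j$. By (8),
$$m_{g,j+1}-m_{g,j}=4\pi(\pi_{j+1}-\pi_j)-2\pi>-2\pi,\qquad m_{g,j+1}-m_{g,j}=4\pi(\nu_{j+1}-\nu_j)+2\pi<2\pi .$$
This is (a).

**Step 5 (uniqueness).** By (a) and (b), $d^*$ is the smallest $j$ for which $\mathcal E_{g,j}$ has a minimizer. So it is unique. $\blacksquare$

## Every threshold occurs: proof of Theorem 3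

**Step 1 (bounds on $d^*$).** Let $u^*$ be as above. Then
$$d^*=P(u^*)-N(u^*)\le P(u^*)=\min_{K_g}P,\qquad d^*\ge Z\ \text{ for }\ p=\sum_{n\ge1}u_n^*w^n,\tag{15}$$
the second by Lemma 6. So if some $v\in K_g$ has $P(v)<1$, then $d^*=0$.

**Step 2 (small $\eta$).** We exhibit such a $v$ for $g_{\eta,k}=w^k$. Here $J^c=\{|\phi|\le s/2\}$ with $s=4\arctan\eta\to0$ as $\eta\to0$. Let $H$ be odd, $H(y)=y$ for $0\le y\le\frac12$, linear from $\frac12$ to $0$ on $[\frac12,1]$, and $0$ for $y\ge1$. Put $v=e^{iksH(\phi/s)}$ for $|\phi|\le\pi$. On $J^c$, $v=e^{ik\phi}=g$, so $v\in K_g$. We have $|v(\phi)-v(\phi')|\le ks|H(\phi/s)-H(\phi'/s)|$, which vanishes unless one of the angles is at most $s$ in modulus. And $|e^{i\phi}-e^{i\phi'}|\ge c|\phi-\phi'|$ with an absolute $c>0$ when $|\phi|\le s\le\frac\pi4$, $|\phi'|\le\pi$. The kernel $\frac{d\phi\,d\phi'}{|\phi-\phi'|^2}$ is scale invariant, so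
$$2\pi P(v)\le E(v)\le Ck^2s^2\iint_{\mathbb R^2}\frac{|H(x)-H(y)|^2}{|x-y|^2}\,dx\,dy\to0,$$
the integral being finite since $H$ is Lipschitz with compact support. So $d^*(g_{\eta,k})=0$ for small $\eta$.

**Step 3 (the value $d=k-1$).** For $k\ge2$ Theorem 1 provides $g$ with no minimizer for $j\le k-2$, so $d^*=k-1$. For $k=1$, Theorem 2 gives $d^*=0$.

**Step 4 (values $d<k-1$).** The idea is to take a datum of degree $d+1$ with threshold $d$ and multiply it by Blaschke factors concentrated at a point of $J$, where they hardly affect the prescribed values. Let $B=g_{\eta,d+1}$ with $\eta=11(d+1)$, and use $\kappa$ with this $\eta$, so $B=w^{d+1}$. By Step 3 (with $d+1$ in place of $k$), $d^*(B)=d$. Let $u_B$ be the corresponding minimizer. By (13) applied to $B$, $P(u_B)=\pi_d(B)<\pi_{d+1}(B)=d+1$. Let $w_0\in J$, $a=(1-s)w_0$ with $0<s<1$, and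
$$C_s=\Big(-\bar w_0\,\frac{w-a}{1-\bar aw}\Big)^{k-d-1},\qquad g_s=BC_s .$$
Then $g_s$ comes from $\mathcal B_k$. As $s\to0$, $\frac{w-a}{1-\bar aw}\to\frac{w-w_0}{1-\bar w_0w}=-w_0$, so $C_s\to1$ in $C^1$ away from $w_0$; there $C_s=e^{i\beta_s}$ with $\beta_s\to0$ in $C^1$.

*Upper bound.* With a smooth cut-off $\chi$ ($\chi=1$ near $J^c$, $\chi=0$ near $w_0$), put $v_s=u_Be^{i\chi\beta_s}$. On $J^c$, $v_s=BC_s=g_s$, so $v_s\in K_{g_s}$. Since $\chi\beta_s\to0$ in $C^1$, $v_s\to u_B$ in $H^{1/2}$ by (3), and $P(v_s)\to P(u_B)<d+1$. By (15), $d^*(g_s)\le\min_{K_{g_s}}P<d+1$ for small $s$, that is, $d^*(g_s)\le d$.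

*Lower bound.* For $d=0$ it is trivial. Let $d\ge1$, and let $u^*$ be the minimizer for $g_s$ in $\mathcal E_{g_s,d^*(g_s)}$. Now $|u^*-B|\le2$ on $J$ and $|u^*-B|=|C_s-1|$ on $J^c$, so
$$u_n^*=\delta_{n,d+1}+c_n,\qquad|c_n|\le\tau+\sup_{J^c}|C_s-1| .$$
The Rouché inequality in the proof of Theorem 1 (with $d+1\ge2$ in place of $k$) is strict, so it persists with $\tau+\sup_{J^c}|C_s-1|$ in place of $\tau$ for small $s$. So $p'$ has at least $d$ zeros in $\mathbb D$, and (15) gives $d^*(g_s)\ge Z\ge d$. Hence $d^*(g_s)=d$ for small $s$. $\blacksquare$
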